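\title{Projective space is the only smooth projective toric 2-Fano variety}

\begin{abstract}
A smooth Fano variety is 2-Fano if the second Chern character of its tangent bundle is positive on every surface. We prove that for every $n\ge 1$ the projective space $\mathbb P^n$ is the only $n$-dimensional smooth projective toric 2-Fano variety. For $n\ge 2$ ampleness of the anticanonical divisor is not needed: every smooth projective toric variety other than $\mathbb P^n$ contains a surface on which the second Chern character is nonpositive. The proof takes a family of projective spaces $\mathbb P^k$ in the variety, considers the surfaces swept out by the coordinate lines of the family, and shows that the sum of the degrees of the second Chern character on these surfaces is nonpositive. The same inequality describes the smooth projective toric varieties whose second Chern character is nonnegative on every surface.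
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$, and a \emph{surface} in a variety $X$ is an irreducible closed subvariety of dimension $2$. For a vector bundle $\mathcal E$ with Chern roots $r_1,\dots,r_e$, the degree $p$ part of the Chern character is $\operatorname{ch}_p(\mathcal E)=\frac1{p!}\sum_i r_i^p$. Thus $\operatorname{ch}_1=c_1$ and $\operatorname{ch}_2=\frac12(c_1^2-2c_2)$. Each $\operatorname{ch}_p$ is additive in short exact sequences, and $\operatorname{ch}_2(L)=\frac12c_1(L)^2$ for a line bundle $L$.

A smooth projective variety $X$ is \emph{Fano} if $-K_X$ is ample. Since $-K_X=\operatorname{ch}_1(T_X)$, a Fano variety has $\operatorname{ch}_1(T_X)\cdot C>0$ for every curve $C\subset X$. One may impose the same kind of positivity one degree higher: a smooth Fano variety $X$ is \emph{2-Fano} if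
\[
\operatorname{ch}_2(T_X)\cdot S>0\qquad\text{for every surface } S\subset X .
\]
A \emph{toric variety} is a normal variety $X$ containing a torus $T\simeq(\mathbb C^*)^n$ as a dense open subset, together with an action of $T$ on $X$ that extends the action of $T$ on itself. This paper answers the following question from \cite{Nobili}.

\begin{quote}
\emph{Is $\mathbb P^n$ the only $n$-dimensional smooth projective toric 2-Fano variety?}
\end{quote}

A few short computations show what to expect. They use the projection formula: if $p\colon X\to Y$ is a morphism of smooth projective varieties, $\gamma$ a class of codimension $2$ on $Y$ and $S\subset X$ a surface, then $p^*\gamma\cdot S=\gamma\cdot p_*[S]$, where $p_*[S]$ is $0$ if $\dim p(S)<2$ and a positive multiple of $[p(S)]$ otherwise.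

\emph{Projective space and quadrics.} The Euler sequence gives $\operatorname{ch}(T_{\mathbb P^n})=(n+1)e^h-1$ with $h$ the hyperplane class. So $-K_{\mathbb P^n}=(n+1)h$ is ample and $\operatorname{ch}_2(T_{\mathbb P^n})=\frac{n+1}2h^2$ is positive on every surface: $\mathbb P^n$ is 2-Fano. For a smooth quadric $Q\subset\mathbb P^{n+1}$ the normal bundle sequence gives $\operatorname{ch}(T_Q)=(n+2)e^h-1-e^{2h}$, so $-K_Q=nh$ and $\operatorname{ch}_2(T_Q)=\frac{n-2}2h^2$. Hence $Q$ is 2-Fano for $n\ge3$, and the word ``toric'' cannot be dropped from the question.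

\emph{Products.} If $X=X_1\times X_2$ with projections $p_1,p_2$, then $T_X=p_1^*T_{X_1}\oplus p_2^*T_{X_2}$ and
\begin{equation}\label{eq:product}
\operatorname{ch}_2(T_X)=p_1^*\operatorname{ch}_2(T_{X_1})+p_2^*\operatorname{ch}_2(T_{X_2}).
\end{equation}
Both terms vanish on a product of curves $C_1\times C_2$. So a product of two positive-dimensional Fano varieties, which is Fano, is never 2-Fano.

\emph{Toric surfaces.} Let $X$ be a smooth projective toric surface whose fan has $r$ rays. Then $c_2=r$ (the number of fixed points of $T$), and Noether's formula for a rational surface reads $c_1^2+c_2=12$. Hence $2\operatorname{ch}_2(T_X)=12-3r$. This is positive only for $r=3$, and then $X=\mathbb P^2$: if $u_1=(1,0)$, $u_2=(0,1)$, $u_3=(a,b)$ generate the rays in cyclic order, smoothness gives $\det(u_2,u_3)=-a=1$ and $\det(u_3,u_1)=-b=1$.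

So in dimension $2$ every departure from $\mathbb P^2$ destroys positivity, and in all dimensions products are excluded. One guesses that the answer is yes, and it is.

\begin{theorem}\label{thm:main}
For every $n\ge1$, the projective space $\mathbb P^n$ is the only $n$-dimensional smooth projective toric 2-Fano variety.
\end{theorem}

As in the surface case, ampleness of $-K_X$ is not needed for uniqueness when $n\ge2$.

\begin{theorem}\label{thm:A}
Let $X\not\simeq\mathbb P^n$ be a smooth projective toric variety of dimension $n\ge2$. Then there is a surface $S\subset X$ with $\operatorname{ch}_2(T_X)\cdot S\le0$.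
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:A}]
For $n\ge2$, Theorem~\ref{thm:A} gives uniqueness, and we saw that $\mathbb P^n$ is 2-Fano. For $n=1$ the only complete fan in $\mathbb R$ consists of the origin and the two half lines, so $\mathbb P^1$ is the only complete normal toric curve. It is Fano, and the condition on surfaces is vacuous.
\end{proof}

The inequality in Theorem~\ref{thm:A} cannot be made strict, since $\operatorname{ch}_2(T_X)=0$ for $X=\mathbb P^1\times\mathbb P^1$. As a complement we determine when no surface has negative degree.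

\begin{theorem}\label{thm:B}
For a smooth projective toric variety $X$ of dimension $\ge1$ the following are equivalent.
\begin{enumerate}
\item[(1)] $\operatorname{ch}_2(T_X)\cdot S\ge0$ for every surface $S\subset X$.
\item[(2)] $X\simeq\mathbb P^{k_1}\times\dots\times\mathbb P^{k_s}\times Y$ with $s\ge0$, all $k_i\ge2$, and $Y$ either a point or $Y=\mathbb P_Z(\mathcal O\oplus L)$, where $Z$ is a smooth projective toric variety (possibly a point) and $L$ is a line bundle on $Z$ with $\bigl(\operatorname{ch}_2(T_Z)+\frac12c_1(L)^2\bigr)\cdot S'\ge0$ for every surface $S'\subset Z$.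
\end{enumerate}
\end{theorem}

In dimension $2$, condition (2) lists $\mathbb P^2$ and the surfaces $\mathbb P_{\mathbb P^1}(\mathcal O\oplus L)$, whose fans have three and four rays, in agreement with $12-3r\ge0$.

\subsection*{The method}
On a smooth complete toric variety $2\operatorname{ch}_2(T_X)=\sum_xD_x^2$, the sum of the squares of the invariant prime divisors, so we look for a surface on which these self-intersections add up to at most $0$. If $X$ is projective, a relation $x_0+\dots+x_k=0$ among ray generators gives an open subset $\mathbb P^k\times(\mathbb C^*)^{n-k}$ of $X$ (Section~\ref{sec:family}), and $k<n$ unless $X\simeq\mathbb P^n$. Moving the $\binom{k+1}2$ coordinate lines of $\mathbb P^k$ along a one-parameter subgroup of $(\mathbb C^*)^{n-k}$ and taking closures gives ruled surfaces $S_{ij}$. Two difficulties arise. First, the closures depend on parts of the fan about which we know nothing. Section~\ref{sec:formula} deals with this by a formula for self-intersections on a toric surface fibered over $\mathbb P^1$, in which the unknown part enters only through a term $-\int (G')^2\le0$.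 Second, $\operatorname{ch}_2$ may well be positive on an individual $S_{ij}$, as Section~\ref{sec:example} shows on a threefold. The terms of indefinite sign disappear in the sum over all pairs $i<j$ (Section~\ref{sec:average}). Section~\ref{sec:nonneg} analyzes the case of equality and proves Theorem~\ref{thm:B}.

\section{Fans, divisors and piecewise linear functions}\label{sec:toric}

We fix notation and recall the standard facts that we use; a general reference is \cite{CLS}. Let $X=X_\Sigma$ be a smooth complete toric variety, given by a fan $\Sigma$ in $N_{\mathbb R}$, where $N\simeq\mathbb Z^n$ is the lattice of one-parameter subgroups of $T$, and let $M=N^\vee$. Completeness means that the cones cover $N_{\mathbb R}$, and smoothness that each cone is generated by part of a basis of $N$. Let $G(\Sigma)$ be the set of primitive generators of the rays; we call its elements \emph{generators}.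

\begin{itemize}
\item[(T1)] \emph{Cones.} Cones contain no line, and the relative interiors of distinct cones are disjoint. A point of a cone $\sigma$ lies in the relative interior exactly when all its coefficients in the generators of $\sigma$ are positive. An element of $G(\Sigma)$ lying in $\sigma$ is a generator of $\sigma$, so a subset of $G(\Sigma)$ contained in $\sigma$ is linearly independent and generates a face of $\sigma$.

\item[(T2)] \emph{Divisors.} Each $x\in G(\Sigma)$ gives an invariant prime divisor $D_x$. A \emph{PL function} on $\Sigma$ is a function $\psi\colon N_{\mathbb R}\to\mathbb R$ that is linear on each cone and rational on $N$. It is determined by its values on $G(\Sigma)$, which can be prescribed freely, and we attach to it the $\mathbb Q$-divisor $D_\psi=\sum_x\psi(x)D_x$. We write $\varphi_x$ for the PL function with value $1$ at $x$ and $0$ at the other generators, so $D_{\varphi_x}=D_x$. For $m\in M$ the divisor $D_m=\operatorname{div}(\chi^m)$ is principal; hence $D_{\psi-m}\sim_{\mathbb Q}D_\psi$ for $m\in M_{\mathbb Q}$. For a maximal cone $\sigma$ we let $\ell_\sigma$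 be the linear function equal to $\psi$ on $\sigma$.

\item[(T3)] \emph{Orbit closures.} For $\tau\in\Sigma$ let $N(\tau)=N/(N\cap\operatorname{span}\tau)$, and let a bar denote the image in $N(\tau)_{\mathbb R}$. Then $\sigma\mapsto\bar\sigma$ is a bijection from the cones containing $\tau$ to the cones of a smooth complete fan $\operatorname{Star}(\tau)$, and the generators of $\bar\sigma$ are the images of the generators of $\sigma$ outside $\tau$. The subvariety $V(\tau)=\bigcap_{x\in\tau}D_x$ is the toric variety of $\operatorname{Star}(\tau)$. For $x\notin\tau$, the divisor $D_x$ restricts to the invariant prime divisor of $V(\tau)$ given by $\bar x$ if $\tau+\mathbb R_{\ge0}x\in\Sigma$, and is disjoint from $V(\tau)$ otherwise. In particular, the divisors $D_x$ with $x$ in a set $P$ have a common point if and only if $P$ generates a cone of $\Sigma$.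

Consequently, let $\psi$ be a PL function vanishing on $\tau$, and let $\bar\psi$ be the PL function on $\operatorname{Star}(\tau)$ with $\bar\psi(\bar x)=\psi(x)$ on generators. Then $D_\psi|_{V(\tau)}=D_{\bar\psi}$, and expanding in generators gives
\begin{equation}\label{eq:induced}
\bar\psi(\bar v)=\psi(v)\qquad\text{for } v\in\sigma,\ \ \tau\subseteq\sigma\in\Sigma .
\end{equation}

\item[(T4)] \emph{Pullback.} A homomorphism $N'\to N$ that maps each cone of a smooth fan $\Sigma'$ into a cone of $\Sigma$ induces a morphism $f\colon X_{\Sigma'}\to X_\Sigma$, and $f^*D_\psi$ is the divisor of the composition of $\psi$ with $N'_{\mathbb R}\to N_{\mathbb R}$.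

\item[(T5)] \emph{Curves.} The invariant curves are the $V(\omega)\simeq\mathbb P^1$, where $\omega=\sigma\cap\sigma'$ is a \emph{wall}, an $(n-1)$-dimensional cone between two maximal cones. If $u'$ is the generator of $\sigma'$ outside $\omega$, then
\[
D_\psi\cdot V(\omega)=\psi(u')-\ell_\sigma(u').
\]
Indeed, $\psi-\ell_\sigma$ vanishes on $\sigma$, so by (T3) the restriction of $D_{\psi-\ell_\sigma}$ to $V(\omega)$ is the point $V(\sigma')$ with this coefficient.

\item[(T6)] \emph{Ampleness.} If $D_\psi$ is ample, then $\psi$ is \emph{strictly convex}: for each maximal cone $\sigma$ we have $\psi\ge\ell_\sigma$, with equality only on $\sigma$.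

\item[(T7)] \emph{The second Chern character.} The generalized Euler sequence
\[
0\to\Omega^1_X\to\bigoplus_{x}\mathcal O(-D_x)\to\operatorname{Pic}(X)\otimes\mathcal O_X\to0
\]
\cite[Thm.~8.1.6]{CLS} has a trivial bundle on the right, and $\operatorname{ch}_2(T_X)=\operatorname{ch}_2(\Omega^1_X)$. Therefore
\begin{equation}\label{eq:euler}
2\operatorname{ch}_2(T_X)=\sum_{x\in G(\Sigma)}D_x^2 .
\end{equation}
\end{itemize}

\section{The blow-up of $\mathbb P^3$ along a line}\label{sec:example}

The following threefold shows the averaging idea in its simplest form. The fan of $\mathbb P^3$ has generators $e_1,e_2,e_3$ and $e_0=-e_1-e_2-e_3$. Let $X$ be the blow-up along the line $V(\operatorname{cone}(e_1,e_2))$; its fan has the additional generator $e_1+e_2$. Put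
\[
x_0=e_0,\qquad x_1=e_3,\qquad x_2=e_1+e_2,\qquad\text{so that}\quad x_0+x_1+x_2=0 .
\]
The six maximal cones are generated by two of the $x_l$ together with $e_1$ or $e_2$. Projection from the line makes $X$ a $\mathbb P^2$-bundle over $\mathbb P^1$ whose fibers are the planes through the line. Let $H$ be the pullback of the hyperplane class, $E$ the exceptional divisor and $F=H-E$ the fiber class. Then
\[
D_{x_0}\sim D_{x_1}\sim H,\qquad D_{x_2}=E,\qquad D_{e_1}\sim D_{e_2}\sim F .
\]
The variety $X$ is Fano, because $-K_X=\sum_xD_x\sim3H+F$ is the restriction of $\mathcal O(3,1)$ under the embedding $X\subset\mathbb P^3\times\mathbb P^1$.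

Since $F^2=0$, formula \eqref{eq:euler} gives $2\operatorname{ch}_2(T_X)=2H^2+E^2$. We have $H^3=1$, and $H^2E=0$ because a general line misses the center. Multiplying $0=F^2=H^2-2HE+E^2$ by $H$ and by $E$ gives $HE^2=-1$ and $E^3=-2$. The surfaces $D_{x_0},D_{x_1},D_{x_2}$ cut each fiber $\mathbb P^2$ in its three coordinate lines, and
\[
2\operatorname{ch}_2(T_X)\cdot D_{x_0}=2\operatorname{ch}_2(T_X)\cdot D_{x_1}=2H^3+HE^2=1,\qquad
2\operatorname{ch}_2(T_X)\cdot D_{x_2}=2H^2E+E^3=-2 .
\]
Two of the three ruled surfaces have positive degree, and the relation $x_0+x_1+x_2=0$ alone does not tell which surface is the bad one. The sum $1+1-2$, however, is $0$, and that suffices to find a surface of nonpositive degree. We shall see that in general the sum is at most $0$, and that $X$ has to be a $\mathbb P^k$-bundle if the sum vanishes for all choices of the one-parameter subgroup.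

\section{A family of projective spaces}\label{sec:family}

A \emph{primitive collection} is a subset of $G(\Sigma)$ that does not generate a cone of $\Sigma$ although all its proper subsets do. Every subset that does not generate a cone contains a primitive collection, namely a minimal subset with this property. The following lemma is the only place where the proof of Theorem~\ref{thm:A} uses projectivity.

\begin{lemma}[Batyrev {\cite[Prop.~3.2]{Batyrev}}]\label{lem:batyrev}
Let $X=X_\Sigma$ be a smooth projective toric variety of dimension $n\ge1$. Then there is a primitive collection $\{x_0,\dots,x_k\}$ with $k\ge1$ and $x_0+\dots+x_k=0$.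
\end{lemma}

\begin{proof}
The idea is to take a nonnegative relation among the generators that has least degree with respect to an ample divisor.

Let $D_\psi$ be an ample invariant divisor with integer coefficients, and put $\varphi=\sum_\sigma(\psi-\ell_\sigma)$, summed over the maximal cones. By (T6) every summand is nonnegative. For $v\ne0$ a maximal cone containing $-v$ does not contain $v$, so its summand is positive at $v$. Thus $\varphi$ takes positive integer values on $G(\Sigma)$. Moreover
\begin{equation}\label{eq:subadd}
\varphi\Bigl(\sum_iv_i\Bigr)<\sum_i\varphi(v_i)\qquad\text{unless all $v_i$ lie in one cone.}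
\end{equation}
Since $\varphi$ is a positive multiple of $\psi$ minus a linear function, it suffices to see this for $\psi$. If $\sigma$ is a maximal cone containing $\sum v_i$, then $\psi(\sum v_i)=\sum\ell_\sigma(v_i)\le\sum\psi(v_i)$, and equality forces $v_i\in\sigma$ for all $i$.

Call $a\in\mathbb Z_{\ge0}^{G(\Sigma)}$ a \emph{relation} if $\sum_xa_xx=0$, and call $\sum_xa_x\varphi(x)$ its \emph{weight}. Nonzero relations exist: the lattice vector $-\sum_xx$ lies in some cone, so it equals $\sum_xb_xx$ with $b_x\in\mathbb Z_{\ge0}$, and $(1+b_x)_x$ is a nonzero relation. Let $a$ be a nonzero relation of least weight. The set $\{x:a_x>0\}$ is linearly dependent, so it does not generate a cone, and it contains a primitive collection $P$. By (T1), $P$ is not contained in any cone. Write $\sum_{x\in P}x=\sum_zb_zz$ with $b_z\in\mathbb Z_{\ge0}$ and $z$ running over the generators of one cone. Then $a-1_P+b$ is a relation, and its weight is smaller than that of $a$, because \eqref{eq:subadd} gives $\sum_zb_z\varphi(z)=\varphi(\sum_{x\in P}x)<\sum_{x\in P}\varphi(x)$. By minimality $a-1_P+b=0$. As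 $a-1_P\ge0$ and $b\ge0$, we get $b=0$, that is, $\sum_{x\in P}x=0$. Finally $|P|\ge2$, since a single generator generates a cone.
\end{proof}

Fix $x_0,\dots,x_k$ as in the lemma and put
\[
W=\operatorname{span}_{\mathbb R}(x_0,\dots,x_k),\qquad C_j=\operatorname{cone}(x_l:l\ne j)\in\Sigma\qquad(0\le j\le k).
\]
By smoothness any $k$ of the $x_l$ are part of a basis of $N$. Hence $\dim W=k$, any $k$ of the $x_l$ form a basis of $W\cap N$, and $W\cap N$ is a direct summand of $N$. The cones $C_j$ cover $W$: in $\sum_la_lx_l$ subtract $\min_la_l$ from all coefficients. The $C_j$ and their faces form the fan of $\mathbb P^k$ in $W$.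

If $k=n$, the $C_j$ cover $N_{\mathbb R}$. The interior of any maximal cone of $\Sigma$ then meets the interior of some $C_j$, so the $C_j$ are all the maximal cones by (T1), and $X\simeq\mathbb P^n$.

If $k<n$, the subfan of faces of the $C_j$ defines an open subset $X^\circ\simeq\mathbb P^k\times(\mathbb C^*)^{n-k}$ of $X$, the isomorphism depending on a complement of $W\cap N$ in $N$. On $X^\circ$ the divisor $D_{x_l}$ is $H_l\times(\mathbb C^*)^{n-k}$, with $H_l$ the $l$-th coordinate hyperplane. How this family of projective spaces closes up is recorded by the cones containing the $C_j$. No cone contains all the $x_l$, so a cone containing $C_j$ does not contain $x_j$. The cones containing $C_j$ are therefore the cones $C_j+\operatorname{cone}(Z)$ with $Z$ in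
\begin{equation}\label{eq:Zj}
\mathcal Z_j=\bigl\{Z\subseteq G(\Sigma)\setminus\{x_0,\dots,x_k\}\ :\ C_j+\operatorname{cone}(Z)\in\Sigma\bigr\}.
\end{equation}
By (T3), $Z\mapsto\operatorname{cone}(\bar Z)$ is a bijection from $\mathcal Z_j$ onto the smooth complete fan $\operatorname{Star}(C_j)$. All these $k+1$ fans live in the same lattice $N/(W\cap N)$, but in general the sets $\mathcal Z_j$ differ.

\section{Self-intersections on toric surfaces over $\mathbb P^1$}\label{sec:formula}

\subsection*{Test surfaces}
The surfaces we need are closures of two-dimensional subtori in orbit closures. They need not be normal or $T$-invariant, but intersection numbers on them can be computed on a toric resolution. Let $\tau\in\Sigma$ and let $U\subseteq N(\tau)_{\mathbb R}$ be a rational plane. The lattice $U\cap N(\tau)$ is saturated, so it defines a two-dimensional subtorus of the torus of $V(\tau)$. Let $S(\tau,U)\subseteq V(\tau)$ be its closure, a surface in $X$. The cones $\bar\sigma\cap U$ with $\bar\sigma\in\operatorname{Star}(\tau)$ form a complete fan in $U$. Choose a smooth fan $\Delta$ refining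 it, and for a PL function $g$ on $\Delta$ write $E_g=\sum_\rho g(u_\rho)E_\rho$ for its divisor on the smooth surface $X_\Delta$. Here $\rho$ runs over the rays of $\Delta$, with primitive generators $u_\rho$ and invariant curves $E_\rho$.

\begin{lemma}\label{lem:restrict}
Let $x\in G(\Sigma)$, let $m\in M_{\mathbb Q}$ agree with $\varphi_x$ on $\tau$, and put $\psi=\varphi_x-m$ and $g=\bar\psi|_U$. Then $D_x^2\cdot S(\tau,U)=E_g^2$.
\end{lemma}

\begin{proof}
By (T4) there is a morphism $f\colon X_\Delta\to V(\tau)\subseteq X$. It embeds the torus of $X_\Delta$, so it is birational onto $S(\tau,U)$, and $D_x^2\cdot S(\tau,U)=(f^*D_x)^2$ by the projection formula. Now $D_x\sim_{\mathbb Q}D_\psi$ by (T2), $D_\psi|_{V(\tau)}=D_{\bar\psi}$ by (T3), and $D_{\bar\psi}$ pulls back to $E_g$ by (T4).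
\end{proof}

\subsection*{The formula}
Let $\Delta$ be a smooth complete fan in $\mathbb R^2$ for the lattice $\mathbb Z^2$, with coordinates $(s,t)$, and suppose that $e=(1,0)$ and $-e$ generate rays of $\Delta$. Then no cone crosses the line $t=0$, and the projection $(s,t)\mapsto t$ defines a morphism $X_\Delta\to\mathbb P^1$. The curves of $\pm e$ are horizontal, and the two invariant fibers consist of the curves of the rays with $t>0$ and with $t<0$. A PL function $g$ is determined by the two functions of one variable $G^\pm(s)=g(s,\pm1)$, and we want $E_g^2$ in terms of them.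

Let $G\colon\mathbb R\to\mathbb R$ be continuous and piecewise affine with finitely many kinks, of slope $\alpha$ for $s\gg0$ and of slope $-\alpha'$ for $s\ll0$. Choose $s_0\le s_1$ such that $G$ is affine on $(-\infty,s_0]$ and on $[s_1,\infty)$, and put
\begin{equation}\label{eq:J}
J(G)=2\alpha\,G(s_1)+2\alpha'G(s_0)-\alpha^2s_1+\alpha'^2s_0-\int_{s_0}^{s_1}G'(s)^2\,ds .
\end{equation}
Step~2 of the next proof shows that $J(G)$ does not depend on the choice of $s_0$ and $s_1$.

\begin{proposition}\label{prop:J}
Let $\Delta$ be as above and let $g$ be a PL function on $\Delta$. Then both functions $G^\pm(s)=g(s,\pm1)$ have slope $\alpha=g(e)$ for $s\gg0$ and slope $-\alpha'=-g(-e)$ for $s\ll0$, and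
\[
E_g^2=J(G^+)+J(G^-).
\]
\end{proposition}

\begin{proof}
On the cone of $\Delta$ adjacent to $e$ in the half plane $\pm t\ge0$, the function $g$ has the form $\alpha s+\beta^\pm|t|$. On the cone adjacent to $-e$ in $\pm t\ge 0$ it has the form $-\alpha's+\beta'^\pm|t|$. So $G^\pm(s)=\alpha s+\beta^\pm$ for $s\gg0$ and $G^\pm(s)=-\alpha's+\beta'^\pm$ for $s\ll0$, which gives the slopes. For a function $G$ equal to $\alpha s+\beta$ for $s\gg0$ and to $-\alpha's+\beta'$ for $s\ll0$, let $\kappa_c$ be the jump of $G'$ at $c$ and put
\[
J_0(G)=\sum_c\kappa_c\,G(c)+\alpha\beta+\alpha'\beta' .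
\]

\emph{Step 1: $E_g^2=J_0(G^+)+J_0(G^-)$.} We compute the terms of $E_g^2=\sum_\rho g(u_\rho)\,(E_g\cdot E_\rho)$ by (T5).

Let $u_\rho=(p,r)$ with $r>0$. Let $\ell_1$ and $\ell_2$ be the linear functions giving $g$ on the adjacent cones on the side of $-e$ and of $e$, and let $u''=(s'',t'')$ be the neighboring generator on the side of $e$. The difference $\ell_2-\ell_1$ vanishes at $u_\rho$, so it equals $\kappa\,(s-\frac prt)$, and setting $t=1$ shows that $\kappa$ is the jump of $(G^+)'$ at $p/r$. Smoothness and the position of $u''$ give $rs''-pt''=1$. Hence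
\[
E_g\cdot E_\rho=(\ell_2-\ell_1)(u'')=\frac\kappa r\,(rs''-pt'')=\frac\kappa r .
\]
Since $g(u_\rho)=r\,G^+(p/r)$, the ray contributes $\kappa\,G^+(p/r)$. The function $G^+$ can have kinks only at the points $p/r$, so the rays with $t>0$ contribute $\sum_c\kappa_cG^+(c)$. The lattice automorphism $(s,t)\mapsto(s,-t)$ preserves intersection numbers and exchanges $G^+$ and $G^-$, so the rays with $t<0$ contribute the same sum for $G^-$.

By smoothness the upper neighbor of $e$ has the form $(a,1)$. There $g=\alpha a+\beta^+$, while the linear function $\alpha s-\beta^-t$ of the lower adjacent cone takes the value $\alpha a-\beta^-$. So $E_g\cdot E_e=\beta^++\beta^-$, and $e$ contributes $\alpha\beta^++\alpha\beta^-$. Likewise, at the upper neighbor $(a',1)$ of $-e$ we have $g=-\alpha'a'+\beta'^+$, while $-\alpha's-\beta'^-t$ takes the value $-\alpha'a'-\beta'^-$; so $-e$ contributes $\alpha'\beta'^++\alpha'\beta'^-$. Adding up proves Step~1.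

\emph{Step 2: $J_0(G)=J(G)$ for all admissible $s_0\le s_1$.} All kinks lie in $[s_0,s_1]$. Choose $s_0=c_0<c_1<\dots<c_\nu=s_1$ (with $\nu=0$ if $s_0=s_1$) including all kinks. Let $\mu_i$ be the slope on $[c_{i-1},c_i]$ for $1\le i\le\nu$, and put $\mu_0=-\alpha'$ and $\mu_{\nu+1}=\alpha$. Summation by parts gives
\[
\sum_{i=0}^\nu(\mu_{i+1}-\mu_i)\,G(c_i)=\alpha G(s_1)+\alpha'G(s_0)-\sum_{i=1}^\nu\mu_i\bigl(G(c_i)-G(c_{i-1})\bigr),
\]
and the last sum is $\sum_i\mu_i^2(c_i-c_{i-1})=\int_{s_0}^{s_1}G'(s)^2\,ds$. It remains to add $\alpha\beta=\alpha G(s_1)-\alpha^2s_1$ and $\alpha'\beta'=\alpha'G(s_0)+\alpha'^2s_0$.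
\end{proof}

The point of \eqref{eq:J} is that dropping the integral bounds $E_g^2$ from above by data read off on the cones adjacent to $\pm e$, whatever rays lie between them. For $\alpha=\alpha'=0$ the divisor $E_g$ is supported on fibers and the formula shows $E_g^2\le0$. Only the sum $J(G^+)+J(G^-)$ is an invariant of the divisor class: adding the linear function $bt$ to $g$ changes $J(G^\pm)$ by $\pm2b(\alpha+\alpha')$.

\begin{example}\label{ex:five}
Let $\Delta$ have the generators $e$, $(1,1)$, $(0,1)$, $-e$, $(0,-1)$. Take $s_0=0$, $s_1=1$ for $G^+$ and $s_0=s_1=0$ for $G^-$, and let $g$ run through the functions $\varphi_u$. For $u=e$ we have $G^+=\max(0,s-1)$ and $G^-=\max(0,s)$, so $J(G^+)=-s_1=-1$ and $J(G^-)=0$. For $u=(1,1)$ the function $G^+$ rises from $0$ to $1$ on $[0,1]$ and is constant outside, and $G^-=0$; for $u=(0,1)$ it falls from $1$ to $0$ instead. In both cases only the integral survives and $E_g^2=-1$. For $u=-e$ we have $G^\pm=\max(0,-s)$, and for $u=(0,-1)$ we have $G^+=0$ and $G^-=1$; all four values of $J$ are $0$. The self-intersections $-1,-1,-1,0,0$ add up to $-3=12-3\cdot5$.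 The two horizontal curves $E_e$ and $E_{-e}$ together contribute $-(s_1-s_0)$, minus the width of the gap between the two outer cones of the upper half plane.
\end{example}

\section{The averaged inequality}\label{sec:average}

Let $X$ be smooth and projective, let $x_0,\dots,x_k$, $W$, $C_j$, $\mathcal Z_j$ be as in Section~\ref{sec:family}, and assume $k<n$.

\subsection*{The surfaces $S_{ij}$}
Call $y\in N$ \emph{transversal} if its class in $N/(W\cap N)$ is nonzero and primitive. Such $y$ exist because $k<n$, and $-y$ is transversal along with $y$. Fix a transversal $y$ and put $V=W\oplus\mathbb Ry$. Then $V\cap N=(W\cap N)\oplus\mathbb Zy$, since the lattice points of $N/(W\cap N)$ on the line through the class of $y$ are its integer multiples. For $0\le i<j\le k$ let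
\[
\tau_{ij}=\operatorname{cone}(x_l:l\ne i,j)\in\Sigma,\qquad U_{ij}=V/\operatorname{span}\tau_{ij}\subseteq N(\tau_{ij})_{\mathbb R},\qquad S_{ij}=S(\tau_{ij},U_{ij}).
\]
As $\{x_l:l\ne j\}\cup\{y\}$ is a basis of $V\cap N$, the plane $U_{ij}$ has the lattice basis $\bar x_i,\bar y$; let $(s,t)$ be the corresponding coordinates. The relation $\sum_lx_l=0$ gives $\bar x_j=-\bar x_i$. The images of $C_j$ and $C_i$ in $\operatorname{Star}(\tau_{ij})$ are the rays generated by $\bar x_i$ and $\bar x_j$. They lie in $U_{ij}$, so they are rays of every refinement $\Delta$, and Proposition~\ref{prop:J} applies with $e=\bar x_i$.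

Geometrically, choose a complement of $W\cap N$ containing $y$. Then $S_{ij}$ is the closure of $L_{ij}\times\lambda_y(\mathbb C^*)\subset\mathbb P^k\times(\mathbb C^*)^{n-k}=X^\circ$, where $L_{ij}=\bigcap_{l\ne i,j}H_l$ is a coordinate line and $\lambda_y$ is the one-parameter subgroup given by $y$. Replacing $y$ by $-y$ does not change $S_{ij}$.

\subsection*{The cones next to the horizontal rays}
To use \eqref{eq:J} we must locate, on the line $t=1$ in $U_{ij}$, the two half lines on which all PL functions are affine. The half line in the direction of $\bar x_i$ should come from a cone of $\Sigma$ that contains $C_j$ and points toward $y$. There is exactly one candidate: the class of $y$ lies in the relative interior of a unique cone of the complete fan $\operatorname{Star}(C_j)$, and this cone is nonzero. So there are a unique nonempty $Z_j\in\mathcal Z_j$ and unique $c_z>0$ for $z\in Z_j$ with $y\equiv\sum_{z\in Z_j}c_zz \pmod W$. Put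
\[
\sigma_j=C_j+\operatorname{cone}(Z_j)\in\Sigma,\qquad q_j=\sum_{z\in Z_j}c_zz=y+\sum_{l\ne j}u_{jl}\,x_l ,
\]
where the real numbers $u_{jl}$ are determined because $q_j-y\in W$ and $\{x_l:l\ne j\}$ is a basis of $W$. Since $Z_j$ lies in one cone and contains no $x_l$,
\begin{equation}\label{eq:vanish}
\varphi_{x_l}(q_j)=0\qquad\text{for all } j,l .
\end{equation}
The point $q_j$ depends on $j$ and $y$ only, and it serves for all the planes $U_{ij}$ that involve the index $j$; this is what will link different pairs. Define
\[
d_{ij}(y)=u_{ij}+u_{ji}.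
\]
In the coordinates of $U_{ij}$ we have $\bar q_j=(s_1,1)$ and $\bar q_i=(s_0,1)$ with $s_1=u_{ji}$ and $s_0=-u_{ij}$, so $d_{ij}(y)=s_1-s_0$; see Figure~\ref{fig:plane}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!20] (0,0) -- (3,0) -- (3,1.8) -- (1.8,1.8) -- cycle;
\fill[gray!20] (0,0) -- (-3,0) -- (-3,1.8) -- (-0.9,1.8) -- cycle;
\draw[thick] (-3,0) -- (3,0);
\draw[thick] (0,0) -- (1.8,1.8);
\draw[thick] (0,0) -- (-0.9,1.8);
\draw[gray] (0,0) -- (-0.1,1.8);
\draw[gray] (0,0) -- (0.75,1.8);
\draw[dashed] (-3,1) -- (3,1) node[right] {$t=1$};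
\draw[very thick] (-0.5,1) -- (1,1);
\fill (1,1) circle (1.3pt) node[below right] {$\bar q_j$};
\fill (-0.5,1) circle (1.3pt) node[below left] {$\bar q_i$};
\fill (1,0) circle (1.3pt) node[below] {$\bar x_i$};
\fill (-1,0) circle (1.3pt) node[below] {$\bar x_j$};
\fill (0,0) circle (1pt) node[below] {$0$};
\node at (2.4,1.45) {$\bar\sigma_j$};
\node at (-2.1,1.45) {$\bar\sigma_i$};
\end{tikzpicture}
\caption{The upper half of the plane $U_{ij}$. The shaded cones, generated by $\bar x_i,\bar q_j$ and by $\bar x_j,\bar q_i$, lie in the cones $\bar\sigma_j$ and $\bar\sigma_i$ of the fan, so PL functions are linear on them. The thick segment from $\bar q_i$ to $\bar q_j$ on the line $t=1$ has length $d_{ij}(y)$. The rays crossing it (thin lines) are not under control.}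
\label{fig:plane}
\end{figure}

\begin{lemma}\label{lem:d}
Let $i<j$.
\begin{enumerate}
\item[(a)] $d_{ij}(y)\ge0$.
\item[(b)] If $\psi$ is a PL function on $\Sigma$ vanishing on $\tau_{ij}$ and $G(s)=\bar\psi(s,1)$ on $U_{ij}$, then
\[
J(G)\le2\psi(x_i)\psi(q_j)+2\psi(x_j)\psi(q_i)-\psi(x_i)^2u_{ji}-\psi(x_j)^2u_{ij},
\]
with equality if $d_{ij}(y)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The cone $\bar\sigma_j\in\operatorname{Star}(\tau_{ij})$ has the generators $\bar x_i$ and $\bar z$ for $z\in Z_j$. For $s>s_1$ the point $(s,1)=\sum c_z\bar z+(s-s_1)\bar x_i$ has positive coefficients, so it lies in the relative interior of $\bar\sigma_j$. In the same way, for $s<s_0$ the point $(s,1)=\bar q_i+(s_0-s)\bar x_j$ lies in the relative interior of $\bar\sigma_i$. Now $\sigma_i\ne\sigma_j$, because $x_i\in\sigma_j$ and $x_i\notin\sigma_i$; hence $\bar\sigma_i\ne\bar\sigma_j$. By (T1) no $s$ satisfies $s_1<s<s_0$, that is, $s_0\le s_1$.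

(b) The function $\bar\psi$ is linear on $\bar\sigma_j$ and on $\bar\sigma_i$. Since $q_j,x_i\in\sigma_j$ and $q_i,x_j\in\sigma_i$, formula \eqref{eq:induced} gives $G(s)=\psi(q_j)+(s-s_1)\psi(x_i)$ for $s\ge s_1$ and $G(s)=\psi(q_i)+(s_0-s)\psi(x_j)$ for $s\le s_0$. By (a) the numbers $s_0\le s_1$ are admissible in \eqref{eq:J}, with $\alpha=\psi(x_i)$, $\alpha'=\psi(x_j)$, $G(s_1)=\psi(q_j)$, $G(s_0)=\psi(q_i)$. Drop the integral, which is $0$ if $s_0=s_1$.
\end{proof}

\subsection*{The sum over all pairs}

\begin{proposition}\label{prop:star}
For every transversal $y$,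
\begin{equation}\label{eq:star}
\sum_{0\le i<j\le k}2\operatorname{ch}_2(T_X)\cdot S_{ij}\ \le\ -\frac{3k+1}4\sum_{0\le i<j\le k}\bigl(d_{ij}(y)+d_{ij}(-y)\bigr)\ \le\ 0 .
\end{equation}
\end{proposition}

\begin{proof}
Fix $i<j$. To apply Lemma~\ref{lem:restrict} we choose for each $x\in G(\Sigma)$ an element $m\in M_{\mathbb Q}$ that agrees with $\varphi_x$ on $\tau_{ij}$. If $x$ is not a generator of $\tau_{ij}$, take $m=0$. If $x=x_l$ with $l\ne i,j$, we need $m(x_l)=1$ and $m(x_{l'})=0$ for $l'\ne i,j,l$, and then $\sum_lx_l=0$ forces $m(x_i)+m(x_j)=-1$. We split this symmetrically and take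
\[
m(x_i)=m(x_j)=-\tfrac12,\qquad m(y)=0 .
\]
This defines a rational linear function on $V$, which we extend to $N_{\mathbb Q}$. The condition $m(y)=0$ makes the choice the same for $y$ and for $-y$, which matters because the two halves of the formula in Proposition~\ref{prop:J} have to be computed with the same function. Put $\psi_x=\varphi_x-m$ and $G_x^\pm(s)=\bar\psi_x(s,\pm1)$. By \eqref{eq:euler}, Lemma~\ref{lem:restrict} and Proposition~\ref{prop:J},
\begin{equation}\label{eq:split}
2\operatorname{ch}_2(T_X)\cdot S_{ij}=\sum_xJ(G_x^+)+\sum_xJ(G_x^-).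
\end{equation}
We bound the terms of the first sum by Lemma~\ref{lem:d}(b), writing $d_{ij}=d_{ij}(y)$.

\emph{The case $x\notin\{x_0,\dots,x_k\}$.} Here $\psi_x(x_i)=\psi_x(x_j)=0$, so $J(G_x^+)\le0$. This disposes of all generators that we do not control.

\emph{The cases $x=x_i$ and $x=x_j$.} Here $\psi_x=\varphi_x$ vanishes at $q_i$ and $q_j$ by \eqref{eq:vanish}. For $x=x_i$ we have $\psi_x(x_i)=1$ and $\psi_x(x_j)=0$, so $J(G_x^+)\le-u_{ji}$. For $x=x_j$ the values are exchanged and $J(G_x^+)\le-u_{ij}$. Together these terms are at most $-d_{ij}$.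

\emph{The case $x=x_l$ with $l\ne i,j$.} Here $\psi_x(x_i)=\psi_x(x_j)=\frac12$, and by \eqref{eq:vanish}
\[
\psi_x(q_j)=-m(q_j)=-u_{jl}+\tfrac12u_{ji},\qquad\psi_x(q_i)=-m(q_i)=-u_{il}+\tfrac12u_{ij}.
\]
Hence $J(G_x^+)\le\psi_x(q_j)+\psi_x(q_i)-\frac14d_{ij}=\frac14d_{ij}-u_{il}-u_{jl}$.

There are $k-1$ indices $l\neq i,j$, so
\begin{equation}\label{eq:onepair}
\sum_xJ(G_x^+)\le\Bigl(-1+\frac{k-1}4\Bigr)d_{ij}-\sum_{l\ne i,j}(u_{il}+u_{jl}).
\end{equation}
The last sum has no definite sign, and this is where we average. Sum \eqref{eq:onepair} over all pairs. For an ordered pair $(a,l)$ with $a\ne l$, the number $u_{al}$ occurs in the last sum once for each pair $\{a,b\}$ with $b\ne a,l$, that is, $k-1$ times. The sum of $u_{al}$ over all ordered pairs is $\sum_{i<j}d_{ij}$. So the first sums in \eqref{eq:split} add up to at most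
\[
\Bigl(-1+\frac{k-1}4-(k-1)\Bigr)\sum_{i<j}d_{ij}(y)=-\frac{3k+1}4\sum_{i<j}d_{ij}(y).
\]

Now replace $y$ by $-y$. The planes $U_{ij}$, the vector $e=\bar x_i$ and the functions $\psi_x$ stay the same, and the coordinate $t$ changes sign, so $G_x^-$ takes the role of $G_x^+$. Hence the second sums in \eqref{eq:split} add up to at most $-\frac{3k+1}4\sum_{i<j}d_{ij}(-y)$. This proves the first inequality in \eqref{eq:star}, and the second is Lemma~\ref{lem:d}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $x_0,\dots,x_k$ from Lemma~\ref{lem:batyrev}. Since $X\not\simeq\mathbb P^n$, we have $k<n$, so a transversal $y$ exists. By \eqref{eq:star}, $\operatorname{ch}_2(T_X)\cdot S_{ij}\le0$ for some pair $i<j$.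
\end{proof}

\begin{example}\label{ex:check}
In the threefold of Section~\ref{sec:example} take $y=e_1$; then $S_{ij}=D_{x_l}$ with $\{i,j,l\}=\{0,1,2\}$. For $y$ we get $q_j=e_1=y$ and all $u_{jl}=0$. For $-y$ we get $q_j=e_2=-y+x_2=-y-x_0-x_1$, so $u_{02}=u_{12}=1$, $u_{01}=u_{10}=0$ and $u_{20}=u_{21}=-1$. All $d_{ij}(\pm y)$ vanish, so \eqref{eq:onepair} is an equality and $2\operatorname{ch}_2(T_X)\cdot S_{ij}=-u_{il}-u_{jl}$. This gives $-2,1,1$ for $S_{01},S_{02},S_{12}$, as computed before.
\end{example}

\begin{remark}\label{rem:invariant}
The surface in Theorem~\ref{thm:A} may be chosen $T$-invariant. Let $S\subset X$ be a surface, $\lambda$ a one-parameter subgroup of $T$, and $\mathcal S\subset\mathbb P^1\times X$ the closure of $\{(t,\lambda(t)p):t\in\mathbb C^*,\ p\in S\}$. This is an irreducible threefold dominating $\mathbb P^1$, so the fibers of $\mathcal S\to\mathbb P^1$ are rationally equivalent effective $2$-cycles, and the fiber over $1$ is $S$. The action $c\cdot(t,p)=(ct,\lambda(c)p)$ of $\mathbb C^*$ preserves $\mathcal S$ and its fiber over $0$, and so does the action on the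 second factor of any subtorus $H\subseteq T$ preserving $S$. As these groups are connected, every component of the fiber over $0$ is invariant under $\lambda(\mathbb C^*)$ and $H$. Apply this successively to $n$ one-parameter subgroups forming a basis of $N$, treating each component separately at each step. It follows that $[S]$ is a nonnegative combination of classes of $T$-invariant surfaces, and the combination is nonzero because its degree for an ample class is positive. So if $\operatorname{ch}_2(T_X)\cdot S\le0$, then some $T$-invariant surface has the same property.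
\end{remark}

\section{Nonnegative second Chern character}\label{sec:nonneg}

If $\operatorname{ch}_2(T_X)$ is nonnegative on all surfaces, then \eqref{eq:star} forces all $d_{ij}$ to vanish. We show that this makes $X$ a projective bundle, and then determine which bundles occur. For a vector bundle $\mathcal E$ on $Z$, let $\pi\colon\mathbb P_Z(\mathcal E)\to Z$ be the bundle of rank one quotients, with its surjection $\pi^*\mathcal E\to\mathcal O(1)$. A morphism $X\to\mathbb P_Z(\mathcal E)$ over $Z$ is given by a surjection from the pullback of $\mathcal E$ to a line bundle on $X$. Since $\mathbb P_Z(\mathcal O\oplus L)\simeq\mathbb P_Z(L^{-1}\oplus\mathcal O)$, the convention does not affect the statement of Theorem~\ref{thm:B}.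

\begin{lemma}\label{lem:bundle}
In the setting of Section~\ref{sec:average}, suppose $d_{ij}(y)=0$ for all $i<j$ and all transversal $y$. Then there are a smooth projective toric variety $X'$ of dimension $n-k$, line bundles $L_0=\mathcal O,L_1,\dots,L_k$ on $X'$ and an isomorphism of $X$ with $\pi\colon\mathbb P_{X'}(\bigoplus_lL_l^{-1})\to X'$ such that:
\begin{enumerate}
\item[(a)] locally over $X'$, $X$ is a product with $\mathbb P^k$ in which $D_{x_0},\dots,D_{x_k}$ are the coordinate hyperplanes;
\item[(b)] $\mathcal O(D_{x_l})\simeq\mathcal O(D_{x_0})\otimes\pi^*L_l$ for all $l$;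
\item[(c)] $2\operatorname{ch}_2(T_X)=\sum_{l=0}^kD_{x_l}^2+2\pi^*\operatorname{ch}_2(T_{X'})$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The sets $\mathcal Z_j$ coincide.} Fix a transversal $y$ and $i<j$. From $s_0=s_1$ we get $\bar q_i=\bar q_j$ in $N(\tau_{ij})_{\mathbb R}$. The cones $\tau_{ij}+\operatorname{cone}(Z_i)$ and $\tau_{ij}+\operatorname{cone}(Z_j)$ are faces of $\sigma_i$ and $\sigma_j$, and their images in $\operatorname{Star}(\tau_{ij})$ contain $\bar q_i$ and $\bar q_j$ in their relative interiors. By (T1) and (T3) the two cones are equal, and comparing generators gives $Z_i=Z_j$. So $Z_0=\dots=Z_k$ for every transversal $y$. Now let $Z\in\mathcal Z_j$ be nonempty and put $y=\sum_{z\in Z}z$. The classes $\bar z$ are part of a basis of $N/(W\cap N)$, so $y$ is transversal, and $Z_j=Z$ for this $y$. Hence $Z=Z_i\in\mathcal Z_i$ for all $i$. The empty set belongs to every $\mathcal Z_j$. Thus $\mathcal Z:=\mathcal Z_j$ and $\Sigma':=\operatorname{Star}(C_j)$ do not depend on $j$. Let $X'=X_{\Sigma'}\simeq V(C_0)\subset X$, a smooth projective toric variety of dimension $n-k$.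

\emph{The fan splits.} The $n$-dimensional cones $C_j+\operatorname{cone}(Z)$ with $Z\in\mathcal Z$ and $|Z|=n-k$ cover $N_{\mathbb R}$. Indeed, given $v$, its class lies in some $\operatorname{cone}(\bar Z)$, so $v-\sum_{z\in Z}a_zz\in W$ for suitable $a_z\ge0$, and this vector lies in some $C_j$. As in Section~\ref{sec:family}, these are then all the maximal cones of $\Sigma$. So the cones of $\Sigma$ are exactly the sums of a face of some $C_j$ and a cone $\operatorname{cone}(Z)$, $Z\in\mathcal Z$, and the subfan of the $\operatorname{cone}(Z)$ maps bijectively onto $\Sigma'$, generators to generators. By \cite[Thm.~3.3.19]{CLS} the projection $N\to N/(W\cap N)$ induces a locally trivial $\mathbb P^k$-bundle $\pi\colon X\to X'$. Explicitly, for $|Z|=n-k$ the set $\{x_1,\dots,x_k\}\cup Z$ is a basis of $N$, and the cones of $\Sigma$ lying over $\operatorname{cone}(\bar Z)$ form the product of the fans of $\mathbb P^k$ and $\mathbb A^{n-k}$. This proves (a). The generators of $\Sigma$ other than the $x_l$ correspond bijectively to the generators $\bar z$ of $\Sigma'$. The function $\varphi_{\bar z}$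 composed with the projection is $\varphi_z$, so $D_z=\pi^*D'_{\bar z}$ by (T4), where $D'_{\bar z}\subset X'$ is the divisor of $\bar z$. Now (c) follows from \eqref{eq:euler} for $X$ and $X'$.

\emph{The line bundles.} For $l\ne0$ choose $m_l\in M$ with $m_l(x_l)=1$, $m_l(x_0)=-1$ and $m_l(x_{l'})=0$ for $l'\ne0,l$. This is compatible with $\sum_lx_l=0$, and $m_l$ extends from the direct summand $W\cap N$ to $N$. The function $\psi_l=\varphi_{x_l}-\varphi_{x_0}-m_l$ vanishes at all $x_{l'}$, so
\[
D_{x_l}-D_{x_0}\sim D_{\psi_l}=\sum_z\psi_l(z)D_z=\pi^*\Bigl(\sum_z\psi_l(z)D'_{\bar z}\Bigr).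
\]
Let $L_l$ be the line bundle of the divisor in parentheses, and $L_0=\mathcal O$; this gives (b). The canonical section of $\mathcal O(D_{x_l})$ is a map $\pi^*L_l^{-1}\to\mathcal O(D_{x_0})$ vanishing along $D_{x_l}$. The $D_{x_l}$ have no common point by (T3), so $\pi^*\bigoplus_lL_l^{-1}\to\mathcal O(D_{x_0})$ is surjective and defines a morphism $X\to\mathbb P_{X'}(\bigoplus_lL_l^{-1})$ over $X'$. By (a), on each fiber it is given by nonzero multiples of the homogeneous coordinates, so it is an isomorphism on fibers. A bijective morphism of smooth complex varieties is an isomorphism: it is birational in characteristic $0$, and Zariski's main theorem applies.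
\end{proof}

The case of $\mathbb P^1$-bundles is special, because then $\operatorname{ch}_2$ comes from the base.

\begin{lemma}\label{lem:P1}
Let $Z$ be a smooth projective variety, $L$ a line bundle on $Z$, and $\pi\colon Y=\mathbb P_Z(\mathcal O\oplus L)\to Z$. Put $\gamma=\operatorname{ch}_2(T_Z)+\frac12c_1(L)^2$. Then $\operatorname{ch}_2(T_Y)=\pi^*\gamma$. Moreover $\operatorname{ch}_2(T_Y)$ is nonnegative on all surfaces of $Y$ if and only if $\gamma$ is nonnegative on all surfaces of $Z$.
\end{lemma}

\begin{proof}
Let $D_0$ and $D_1$ be the zero loci of the components $\mathcal O\to\mathcal O(1)$ and $\pi^*L\to\mathcal O(1)$ of the tautological surjection. They are disjoint sections of $\pi$, and $D_0-D_1$ has class $\pi^*c_1(L)$. Let $\mathbb C^*$ act on $Y$ by scaling the summand $L$. The action is generated by a vertical vector field, which in a fiber coordinate $w$ is $\pm w\,\partial_w$, and $\mp w'\partial_{w'}$ in the coordinate $w'=1/w$. It vanishes simply along $D_0+D_1$ and nowhere else, so $T_{Y/Z}\simeq\mathcal O(D_0+D_1)$. Since $D_0D_1=0$,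
\[
\operatorname{ch}_2(T_{Y/Z})=\tfrac12(D_0+D_1)^2=\tfrac12(D_0-D_1)^2=\tfrac12\pi^*c_1(L)^2,
\]
and the sequence $0\to T_{Y/Z}\to T_Y\to\pi^*T_Z\to0$ gives the formula. The last claim follows from the projection formula: $\pi_*[S]$ is $0$ or a positive multiple of a surface, and every surface $S'\subset Z$ is the isomorphic image of a surface in the section $D_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{(2)$\Rightarrow$(1).} By \eqref{eq:product}, $\operatorname{ch}_2(T_X)$ is the sum of the pullbacks of $\operatorname{ch}_2(T_{\mathbb P^{k_i}})=\frac{k_i+1}2h^2$ and of $\operatorname{ch}_2(T_Y)$. These classes are nonnegative on surfaces, the last one by Lemma~\ref{lem:P1}. By the projection formula so are their pullbacks.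

\emph{(1)$\Rightarrow$(2).} We use induction on $n=\dim X$. Take $x_0,\dots,x_k$ from Lemma~\ref{lem:batyrev}. If $k=n$, then $X\simeq\mathbb P^n$ has the form (2): for $n\ge2$ with $s=1$ and $Y$ a point, for $n=1$ with $s=0$ and $Z$ a point. Let $k<n$. By (1) the left side of \eqref{eq:star} is nonnegative for every transversal $y$. Since all $d_{ij}$ are nonnegative, they all vanish, and Lemma~\ref{lem:bundle} applies.

If $k=1$, then $X\simeq\mathbb P_{X'}(\mathcal O\oplus L)$ with $L=L_1^{-1}$. By Lemma~\ref{lem:P1} and (1), the pair $Z=X'$, $L$ satisfies the condition in (2), which holds with $s=0$.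

Let $k\ge2$. We show that all $L_l$ are trivial by testing (1) on ruled surfaces over invariant curves. Let $B\subseteq X'$ be an invariant curve, $b_l=\deg L_l|_B$, and for $i<j$ let
\[
R_{ij}=\pi^{-1}(B)\cap\bigcap_{l\ne i,j}D_{x_l}.
\]
By Lemma~\ref{lem:bundle}(a) this is a $\mathbb P^1$-bundle over $B$ whose fibers are coordinate lines. Let $F$ be its fiber class and $\xi=D_{x_0}|_{R_{ij}}$. Then $F^2=0$, $\xi F=1$, and $D_{x_l}|_{R_{ij}}$ is numerically $\xi+b_lF$ by (b). The divisors $D_{x_i}$ and $D_{x_j}$ do not meet on $R_{ij}$, so $0=(\xi+b_iF)(\xi+b_jF)$, that is, $\xi^2=-(b_i+b_j)$. Also $\pi^*\operatorname{ch}_2(T_{X'})\cdot R_{ij}=0$, since $\pi(R_{ij})$ is a curve. By (c) and (1),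
\[
0\le2\operatorname{ch}_2(T_X)\cdot R_{ij}=\sum_{l=0}^k(\xi^2+2b_l)=2\sum_lb_l-(k+1)(b_i+b_j).
\]
We average once more. There are $\frac{k(k+1)}2$ pairs and each index lies in $k$ of them, so the right sides add up to $k(k+1)\sum_lb_l-(k+1)k\sum_lb_l=0$. Hence each of them vanishes, and $b_i+b_j$ is the same for all pairs. As $k+1\ge3$, any two indices $i,j$ have a third index $l$, and $b_i+b_l=b_j+b_l$ gives $b_i=b_j$. So $b_l=b_0=0$ for all $l$. (For $k=1$ the displayed expression is identically $0$ and gives no condition, which is why nontrivial $\mathbb P^1$-bundles survive in (2).)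

Thus $L_l$, which is given by an invariant divisor $D_\psi$ on $X'$ with integer coefficients, has degree $0$ on every invariant curve. By (T5), $\ell_\sigma=\ell_{\sigma'}$ for maximal cones sharing a wall, since the two functions agree on the wall and at $u'$. In a complete fan any two maximal cones are joined by a chain of such neighbors (follow a general segment between interior points). So $\psi$ is linear and integral, and $L_l\simeq\mathcal O$ by (T2). Therefore $X\simeq\mathbb P^k\times X'$. For a surface $S'\subset X'$, formula \eqref{eq:product} gives $\operatorname{ch}_2(T_{X'})\cdot S'=\operatorname{ch}_2(T_X)\cdot(\{\mathrm{pt}\}\times S')\ge0$. So $X'$ satisfies (1) and has dimension $1\le n-k<n$. By induction $X'$ has the form (2), and then so does $X$.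
\end{proof}

\begin{thebibliography}{9}

\bibitem{Batyrev}
Batyrev, Tohoku Math. J. \textbf{43} (1991).

\bibitem{CLS}
Cox, Little and Schenck, \emph{Toric Varieties}.

\bibitem{Nobili}
Edilaine Ervilha Nobili, \emph{Birational Geometry of Toric Varieties}, arXiv:1204.3883 (2012).

\end{thebibliography}
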